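\title{Large deviation rates of the lacunary sums $\sum_k \cos(2\pi q^k\omega)$ compared with independent sums}

\begin{abstract}
For an integer $q\ge 2$, the averages $\frac1n\sum_{k=1}^n\cos(2\pi q^k\omega)$, with $\omega$ uniform on $[0,1]$, satisfy a large deviation principle with a rate function $I_q$. Let $\widetilde I$ be the rate function for averages of independent random variables with the same arcsine distribution. We prove that $\widetilde I(x)-I_q(x)$ has the sign of $x^{q+1}$ for all $x\in(-1,1)\setminus\{0\}$, which confirms a conjecture of Aistleitner, Gantert, Kabluchko, Prochno and Ramanan. The main case, $q$ even and $x<0$, is reduced by a transfer operator to an inequality for pairs of antipodal points of the circle. We also determine the interval on which $I_q$ is finite, the values of $I_q$ at its endpoints, and the leading term of $\widetilde I(x)-I_q(x)$ as $x\to0$.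
\end{abstract}

\section{Introduction}\label{sec:intro}

Fix an integer $q\ge2$ and consider, on the probability space $[0,1]$ with Lebesgue measure, the lacunary trigonometric sums
\[
S_n(\omega)=\sum_{k=1}^n\cos(2\pi q^k\omega),\qquad n\in\mathbb N .
\]
The map $\omega\mapsto q\omega \bmod 1$ preserves Lebesgue measure, so every summand has the law of $\cos(2\pi U)$ with $U$ uniform on $[0,1]$, the arcsine distribution on $[-1,1]$. It is therefore natural to compare $S_n$ with $\widetilde S_n=\widetilde X_1+\dots+\widetilde X_n$, where $\widetilde X_k=\cos(2\pi U_k)$ and the $U_k$ are independent and uniform on $[0,1]$. Since cosines of different frequencies are orthogonal, both sums have mean $0$ and variance $n/2$. Yet the summands of $S_n$ are far from independent: each is a function of the previous one, because $\cos qu=T_q(\cos u)$, where $T_q$ is the Chebyshev polynomial of degree $q$. We ask how this dependence shows in the exponentially small probabilities that $S_n$ is of order $n$.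

Recall that real random variables $Y_n$ satisfy a \emph{large deviation principle} with speed $n$ and rate function $I\colon\mathbb R\to[0,\infty]$ if $I$ is lower semicontinuous and, for every Borel set $A$ with interior $A^\circ$ and closure $\overline A$,
\[
-\inf_{A^\circ}I\le\liminf_{n\to\infty}\frac1n\log\mathbb P(Y_n\in A)\le\limsup_{n\to\infty}\frac1n\log\mathbb P(Y_n\in A)\le-\inf_{\overline A}I .
\]
Thus $I(x)$ is the exponential cost of the event that $Y_n$ is close to $x$, and a smaller rate means a more likely deviation. It is known that the limit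
\begin{equation}\label{eq:Lambda}
\Lambda_q(\theta)=\lim_{n\to\infty}\frac1n\log\mathbb E\,e^{\theta S_n}
\end{equation}
exists for all $\theta\in\mathbb R$ and that $S_n/n$ satisfies a large deviation principle with speed $n$ and rate function
\[
I_q(x)=\sup_{\theta\in\mathbb R}\bigl[\theta x-\Lambda_q(\theta)\bigr].
\]
We take both facts as given; the proofs below use only the existence of the limit \eqref{eq:Lambda}. For the independent averages $\widetilde S_n/n$ the rate function is
\[
\widetilde I(x)=\sup_{\theta\in\mathbb R}\bigl[\theta x-\widetilde\Lambda(\theta)\bigr],\qquad \widetilde\Lambda(\theta)=\log\mathbb E\,e^{\theta\widetilde X_1}.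
\]

Which comparison should one expect? We have $T_q(1)=1$ and $T_q(-1)=(-1)^q$. A summand close to $1$ is followed by a summand close to $1$, for every $q$. A summand close to $-1$ is followed by one close to $-1$ if $q$ is odd, but by one close to $+1$ if $q$ is even. So the dependence should make deviations cheaper, with the exception of negative deviations for even $q$. The same asymmetry appears in the moments. Take $q=2$ and write each cosine as a sum of two exponentials: $8\,\mathbb E S_n^3$ is the number of ordered triples of numbers $\pm2^k$, $1\le k\le n$, with sum zero. In such a triple the smallest power occurs exactly twice, by parity, and with the same sign, since the third number is not zero. The triples are thus the three orderings of $(2^k,2^k,-2^{k+1})$ and their negatives, and $\mathbb E S_n^3=\frac34(n-1)$, whereas $\mathbb E\widetilde S_n^3=0$. The lacunary sum is skewed to the right.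

The following conjecture is posed in \cite{AGKPR}: if $q$ is odd, then $I_q(x)<\widetilde I(x)$ for all $x\in(-1,1)\setminus\{0\}$; if $q$ is even, then $I_q(x)<\widetilde I(x)$ for $0<x<1$ and $I_q(x)>\widetilde I(x)$ for $-1<x<0$. Our main result proves it.

\begin{theorem}\label{thm:main}
Let $q\ge2$ be an integer and $\theta>0$. Then $\Lambda_q(\theta)>\widetilde\Lambda(\theta)$. If $q$ is odd, then $\Lambda_q(-\theta)=\Lambda_q(\theta)$. If $q$ is even, then $\Lambda_q(-\theta)<\widetilde\Lambda(-\theta)$. Consequently, for all $x\in(-1,1)\setminus\{0\}$, the difference $\widetilde I(x)-I_q(x)\in[-\infty,\infty)$ has the sign of $x^{q+1}$.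
\end{theorem}

The second result describes $I_q$ at the boundary of its domain and near the origin. Constants implied by $O(\cdot)$ depend on $q$ only.

\begin{theorem}\label{thm:compl}
Let $\beta_q=1$ for odd $q$ and $\beta_q=\cos\frac{\pi}{q+1}$ for even $q$.
\begin{enumerate}
\item[(1)] We have $\{I_q<\infty\}=[-\beta_q,1]$, $I_q\le\log q$ on this interval, and $I_q(-\beta_q)=I_q(1)=\log q$. In contrast, $\widetilde I<\infty$ on $(-1,1)$ and $\widetilde I(\pm1)=\infty$.
\item[(2)] As $\theta\to0$ and $x\to0$,
\[
\Lambda_q(\theta)=\widetilde\Lambda(\theta)+\frac{\theta^{q+1}}{2^q\,q!}+O(|\theta|^{q+2}),\qquad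
\widetilde I(x)-I_q(x)=\frac{2}{q!}\,x^{q+1}\bigl(1+O(|x|^{1/2})\bigr).
\]
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:main} does not use Theorem~\ref{thm:compl}. In Section~\ref{sec:bessel} we expand $\mathbb E e^{\theta S_n}$ in modified Bessel functions; for $\theta>0$ all terms are positive, which gives the first two assertions. Section~\ref{sec:legendre} passes from the functions $\Lambda$ to the rate functions. For even $q$ and negative $\theta$ the expansion has terms of both signs, and we use instead the transfer operators of Section~\ref{sec:transfer}; the inequality $\Lambda_q(-\theta)<\widetilde\Lambda(-\theta)$, the core of the paper, is proved in Section~\ref{sec:even}. Sections~\ref{sec:domain} and~\ref{sec:zero} prove the two parts of Theorem~\ref{thm:compl}.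

\section{Bessel coefficients and relations among the powers of $q$}\label{sec:bessel}

Multiplying the exponential series in $e^{\theta\cos u}=e^{(\theta/2)e^{iu}}e^{(\theta/2)e^{-iu}}$ gives the Fourier expansion
\begin{equation}\label{eq:bessel}
e^{\theta\cos u}=\sum_{m\in\mathbb Z}b_m(\theta)e^{imu},\qquad b_m(\theta)=b_{-m}(\theta)=\sum_{j\ge0}\frac{(\theta/2)^{m+2j}}{j!\,(m+j)!}\quad(m\ge0).
\end{equation}
The $b_m$ are the modified Bessel functions, usually written $I_m$; we reserve the letter $I$ for rate functions. From the series we read off that $b_m(\theta)>0$ for $\theta>0$, that $b_m(-\theta)=(-1)^mb_m(\theta)$, that $b_m(\theta)=\frac{(\theta/2)^m}{m!}(1+O(\theta^2))$ as $\theta\to0$ for fixed $m\ge0$, and, setting $u=0$, that $\sum_m|b_m(\theta)|=e^{|\theta|}$. For $t>0$ and $N\ge M\ge0$, the $j$-th terms of the series of $b_N(t)$ and $b_M(t)$ have ratio $(t/2)^{N-M}(M+j)!/(N+j)!$, which is largest for $j=0$. Hence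
\begin{equation}\label{eq:ratio}
\frac{b_N(t)}{b_M(t)}\le\Bigl(\frac t2\Bigr)^{N-M}\frac{M!}{N!}\qquad(t>0,\ N\ge M\ge0).
\end{equation}

\begin{lemma}\label{lem:basic}
\begin{enumerate}
\item[(a)] $\Lambda_q$ is convex and continuous, and $0\le\Lambda_q(\theta)\le|\theta|$.
\item[(b)] $\widetilde\Lambda=\log b_0$ is even, convex and nonnegative, $\widetilde\Lambda(\theta)=\theta^2/4+O(\theta^4)$ as $\theta\to0$, and for $|x|<1$ we have $\theta x-\widetilde\Lambda(\theta)\to-\infty$ as $|\theta|\to\infty$.
\item[(c)] $\widetilde I$ is even, $0<\widetilde I(x)<\infty$ for $0<|x|<1$, and $\widetilde I(\pm1)=\infty$.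
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By H\"older's inequality $\theta\mapsto\log\mathbb Ee^{\theta S_n}$ is convex, and convexity passes to the limit. Jensen's inequality with $\mathbb ES_n=0$, together with $|S_n|\le n$, gives $1\le\mathbb Ee^{\theta S_n}\le e^{n|\theta|}$. A finite convex function on $\mathbb R$ is continuous.

(b) Averaging \eqref{eq:bessel} over $u$ gives $\mathbb Ee^{\theta\widetilde X_1}=b_0(\theta)=1+\theta^2/4+O(\theta^4)$, an even function that is at least $1$; convexity follows as in (a). For $0<\delta<1-|x|$ we have $b_0(\theta)=b_0(|\theta|)\ge e^{(1-\delta)|\theta|}\,\mathbb P(\widetilde X_1\ge1-\delta)$, so $\theta x-\widetilde\Lambda(\theta)\le-(1-\delta-|x|)|\theta|+O(1)$.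

(c) Evenness and finiteness follow from (b), and so does positivity, since $\theta x-\theta^2/4+O(\theta^4)>0$ for small $\theta$ of the sign of $x$. Finally $e^{-\theta}b_0(\theta)=\mathbb Ee^{\theta(\widetilde X_1-1)}\to\mathbb P(\widetilde X_1=1)=0$ as $\theta\to\infty$ by dominated convergence, so $\widetilde I(1)\ge\theta-\log b_0(\theta)\to\infty$. Note also that $\widetilde I(0)=0$.
\end{proof}

Multiply the expansions \eqref{eq:bessel} for $u=2\pi q^k\omega$, $k=1,\dots,n$. The product converges absolutely and uniformly in $\omega$, and integration over $\omega$ keeps the terms of total frequency zero: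
\begin{equation}\label{eq:mgf}
\mathbb E\,e^{\theta S_n}=\sum_{\substack{m\in\mathbb Z^n\\ m_1q+\dots+m_nq^n=0}}\ \prod_{k=1}^n b_{m_k}(\theta).
\end{equation}
Call a tuple $m$ in this sum a \emph{relation}, and call $|m|=\sum_k|m_k|$ its \emph{length}. The term of $m$ has the sign of $\theta^{|m|}$ and is of order $\theta^{|m|}$ for small $\theta$. The zero relation contributes $b_0(\theta)^n=\mathbb Ee^{\theta\widetilde S_n}$, so the nonzero relations carry the whole difference between the two models. In a nonzero relation the first nonzero entry is divisible by $q$, and there is at least one further nonzero entry; so the length is at least $q+1$, with equality exactly for the $2(n-1)$ tuples $\pm(0,\dots,0,q,-1,0,\dots,0)$. Each of these contributes $b_qb_1b_0^{n-2}$. This suggests that $\Lambda_q-\widetilde\Lambda$ is close to $2b_qb_1/b_0^2\approx\theta^{q+1}/(2^qq!)$ for small $\theta$, and explains the exponent $q+1$ in both theorems.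

\begin{proposition}\label{prop:positive}
For $\theta>0$,
\[
\Lambda_q(\theta)\ge\tfrac12\log\bigl(b_0(\theta)^2+2b_1(\theta)b_q(\theta)\bigr)>\widetilde\Lambda(\theta).
\]
If $q$ is odd, then $\Lambda_q$ and $I_q$ are even functions.
\end{proposition}

\begin{proof}
Let $\theta>0$ and $n=2N$. All terms in \eqref{eq:mgf} are positive, so we may discard some of them. A bounded number of extra terms would be lost in the limit \eqref{eq:Lambda}; we keep a family with product structure, namely the tuples with $m_{2i-1}=-q\,m_{2i}$ for $i=1,\dots,N$. They are relations, because $m_{2i-1}q^{2i-1}+m_{2i}q^{2i}=0$ for each $i$, and their sum factors over the blocks: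
\[
\mathbb Ee^{\theta S_{2N}}\ge\Bigl(\sum_{j\in\mathbb Z}b_{qj}b_j\Bigr)^N\ge\bigl(b_0^2+2b_1b_q\bigr)^N .
\]
Apply $\frac1{2N}\log$ and let $N\to\infty$. If $q$ is odd, then all $q^k$ are odd, so the measure-preserving map $\omega\mapsto\omega+\frac12\bmod1$ takes $S_n$ to $-S_n$. Hence $\Lambda_q$ is even, and so is $I_q$.
\end{proof}

For even $q$ and $\theta<0$ no such selection of terms is possible. The shortest relations have odd length $q+1$ and contribute negative terms, but the relation $(q,q-1,-1)$, for instance, has even length $2q$ and contributes a positive one.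

\section{From $\Lambda_q$ to the rate function}\label{sec:legendre}

The transform $\Lambda\mapsto\sup_\theta[\theta x-\Lambda(\theta)]$ reverses inequalities. Two points need care: the inequalities between $\Lambda_q$ and $\widetilde\Lambda$ hold on half-lines only, and they must stay strict. Both are settled by showing that the relevant supremum is attained on the right half-line.

\begin{proposition}\label{prop:legendre}
The first three assertions of Theorem~\ref{thm:main} imply the last one.
\end{proposition}

\begin{proof}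
Let $0<x<1$, let $q$ be arbitrary, and put $g(\theta)=\theta x-\Lambda_q(\theta)$, a continuous function with $g(0)=0$. For $\theta\le0$ we have $g(\theta)\le0$ because $\Lambda_q\ge0$. For $\theta>0$ we have $g(\theta)<\theta x-\widetilde\Lambda(\theta)$, and the right side tends to $-\infty$ by Lemma~\ref{lem:basic}(b). So $g$ attains its supremum $I_q(x)$ at some $\theta^*\ge0$. If $\theta^*>0$, then
\[
I_q(x)=\theta^*x-\Lambda_q(\theta^*)<\theta^*x-\widetilde\Lambda(\theta^*)\le\widetilde I(x).
\]
If $\theta^*=0$, then $I_q(x)=0<\widetilde I(x)$ by Lemma~\ref{lem:basic}(c). For odd $q$ both rate functions are even, so $I_q(x)<\widetilde I(x)$ also for $-1<x<0$.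

Let $q$ be even and $-1<x<0$. The function $\theta x-\widetilde\Lambda(\theta)$ is nonpositive for $\theta\ge0$, tends to $-\infty$ as $\theta\to-\infty$, and has positive supremum $\widetilde I(x)$. So the supremum is attained at some $\tilde\theta<0$, and
\[
I_q(x)\ge\tilde\theta x-\Lambda_q(\tilde\theta)>\tilde\theta x-\widetilde\Lambda(\tilde\theta)=\widetilde I(x).
\]
Since $\widetilde I(x)$ is finite, the difference $\widetilde I(x)-I_q(x)$ is defined in all cases and lies in $[-\infty,\infty)$.
\end{proof}

\section{Transfer operators}\label{sec:transfer}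

To bound $\mathbb Ee^{\theta S_n}$ from above we integrate out one summand at a time. Given that $q\omega\equiv x\pmod1$, the point $\omega$ is equally likely to be any of the $q$ preimages of $x$. This leads to the following operator on the space $C$ of real continuous $1$-periodic functions: for $\phi,f\in C$,
\[
\mathcal L_\phi f(x)=\frac1q\sum_{j=0}^{q-1}e^{\phi(y_j)}f(y_j),\qquad y_j=\frac{x+j}q .
\]
Replacing $x$ by $x+1$ permutes the $y_j$ modulo $1$, so $\mathcal L_\phi$ maps $C$ to $C$. It is linear and monotone: $f\le g$ implies $\mathcal L_\phi f\le\mathcal L_\phi g$.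

\begin{lemma}\label{lem:transfer}
Let $\phi\in C$.
\begin{enumerate}
\item[(a)] For $n\ge1$,
\[
\mathcal L_\phi^n1(x)=q^{-n}\sum_{y}\exp\Bigl(\sum_{k=0}^{n-1}\phi(q^ky)\Bigr),\qquad\int_0^1\mathcal L_\phi^n1\,dx=\int_0^1\exp\Bigl(\sum_{k=0}^{n-1}\phi(q^k\omega)\Bigr)d\omega,
\]
where $y$ runs through the $q^n$ solutions modulo $1$ of $q^ny\equiv x$.
\item[(b)] Let $h\in C$ be positive and $\lambda>0$. If $\mathcal L_\phi h\le\lambda h$, then $\limsup_n\frac1n\log\int_0^1\mathcal L_\phi^n1\,dx\le\log\lambda$. If $\mathcal L_\phi h\ge\lambda h$, then $\liminf_n\frac1n\log\int_0^1\mathcal L_\phi^n1\,dx\ge\log\lambda$.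
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The first formula follows by induction from $\mathcal L_\phi^n1=\mathcal L_\phi(\mathcal L_\phi^{n-1}1)$: the solutions of $q^ny\equiv x$ are the solutions of $q^{n-1}y\equiv y_j$ for $j=0,\dots,q-1$, and for these $\phi(y_j)=\phi(q^{n-1}y)$. For the second, write the solutions as $y=(x+j)/q^n$ with $0\le j<q^n$ and substitute $\omega=(x+j)/q^n$ in the integral of the $j$-th term; the resulting intervals partition $[0,1]$.

(b) In the first case $1\le h/\min h$ and monotonicity give $\mathcal L_\phi^n1\le\lambda^nh/\min h$. In the second case $1\ge h/\max h$ gives $\mathcal L_\phi^n1\ge\lambda^nh/\max h$.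
\end{proof}

Write $L_\theta=\mathcal L_\phi$ for $\phi(y)=\theta\cos2\pi y$. Since $S_n(\omega)=\sum_{k=0}^{n-1}\cos(2\pi q^k\cdot q\omega)$ and $q\omega\bmod1$ is uniform, part (a) gives
\begin{equation}\label{eq:mgfL}
\mathbb E\,e^{\theta S_n}=\int_0^1\exp\Bigl(\theta\sum_{k=0}^{n-1}\cos(2\pi q^k\omega)\Bigr)d\omega=\int_0^1L_\theta^n1\,dx .
\end{equation}
By part (b), a single positive test function $h$ with $L_\theta h\le\lambda h$ proves $\Lambda_q(\theta)\le\log\lambda$.

On the Fourier side, averaging over preimages keeps every $q$-th coefficient. Indeed, $\frac1r\sum_{j=0}^{r-1}e^{2\pi imj/r}$ equals $1$ if $r\mid m$ and $0$ otherwise, so for an integer $r\ge1$ and an absolutely convergent series $f(u)=\sum_mc_me^{imu}$,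
\begin{equation}\label{eq:filter}
\frac1r\sum_{j=0}^{r-1}f\Bigl(\frac{\varphi+2\pi j}{r}\Bigr)=\sum_{n\in\mathbb Z}c_{rn}e^{in\varphi}.
\end{equation}
In particular $L_\theta1(x)=\sum_nb_{qn}(\theta)e^{2\pi inx}$.

\section{Even $q$ and negative $\theta$}\label{sec:even}

Throughout this section $t>0$ is fixed and $b_m=b_m(t)$. For an integer $r\ge2$ let
\begin{equation}\label{eq:Pr}
P_r(\varphi)=\frac1r\sum_{j=0}^{r-1}e^{t\cos((\varphi+2\pi j)/r)}=b_0+2\sum_{n\ge1}b_{rn}\cos n\varphi,
\end{equation}
where the second equality is \eqref{eq:filter}. The function $P_r$ is positive, even and $2\pi$-periodic, with mean value $b_0$. We write $P=P_q$.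

\subsection{Reduction to antipodal pairs}

Let $q$ be even. We look for $h>0$ with $L_{-t}h<b_0h$ everywhere. The constant function fails: since $qn$ is even, $b_{qn}(-t)=b_{qn}$, so
\[
M(x):=L_{-t}1(x)=P(2\pi x),
\]
and this function has mean $b_0$ and cannot lie below $b_0$ everywhere. The next candidate is $M$ itself. It has the form $b_0+2b_q\cos2\pi x+\cdots$, so it should be large where the weight $e^{-t\cos2\pi x}$ is small. On average this is visible in
\[
\int_0^1L_{-t}M\,dx=\int_0^1e^{-t\cos2\pi\omega}M(\omega)\,d\omega=b_0^2-2b_1b_q+2b_2b_{2q}-\cdots,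
\]
to be compared with $\int_0^1b_0M\,dx=b_0^2$. We need the inequality pointwise, and the even parity of $q$ lets us localize it: the preimages of a point come in antipodal pairs $\{y,y+\frac12\}$, and the inequality holds for each pair separately.

\begin{proposition}[Pair inequality]\label{prop:pair}
Let $q\ge2$, $\varphi\in[0,\frac\pi2]$ and $s=t\cos\varphi$. Then
\begin{equation}\label{eq:pair}
e^{-s}P(\varphi)+e^{s}P(\varphi+\pi)<b_0\,(e^{-s}+e^{s}).
\end{equation}
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:pair}]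
By Propositions~\ref{prop:positive} and~\ref{prop:legendre} it remains to show $\Lambda_q(-t)<\log b_0$ for even $q$. Fix $x$. Since $y_{j+q/2}=y_j+\frac12$, the preimages $y_0,\dots,y_{q-1}$ split modulo $1$ into $q/2$ pairs $\{y,y+\frac12\}$. In each pair choose $y$ with $\cos2\pi y\ge0$, and let $\varphi\in[0,\frac\pi2]$ satisfy $\cos\varphi=\cos2\pi y$, so that $2\pi y\equiv\pm\varphi\pmod{2\pi}$. As $P$ is even and $2\pi$-periodic, $M(y)=P(\varphi)$ and $M(y+\frac12)=P(\varphi+\pi)$. With $s=t\cos\varphi$, the pair therefore contributes $e^{-s}P(\varphi)+e^sP(\varphi+\pi)$ to the sum $qL_{-t}M(x)$, and it contributes $e^{-s}+e^s$ to the sum $qL_{-t}1(x)=qM(x)$. Summing \eqref{eq:pair} over the pairs gives $L_{-t}M(x)<b_0M(x)$. The continuous periodic function $L_{-t}M/(b_0M)$ attains its maximum $\vartheta$, and $\vartheta<1$. Lemma~\ref{lem:transfer}(b) and \eqref{eq:mgfL} give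
\[
\Lambda_q(-t)\le\log(\vartheta b_0)<\log b_0=\widetilde\Lambda(-t).\qedhere
\]
\end{proof}

The parity of $q$ was used twice, in the identity $M(x)=P(2\pi x)$ and in the pairing; the pair inequality itself holds for all $q$. For odd $q$ one has $L_{-t}1(x)=P(2\pi x+\pi)$ instead, and the conclusion is false by Proposition~\ref{prop:positive}.

\subsection{The case $q=2$}

For $q=2$ the sum in \eqref{eq:Pr} has the two terms $e^{\pm t\cos(\varphi/2)}$, so $P(\varphi)=\cosh(t\cos\frac\varphi2)$ and $P(\varphi+\pi)=\cosh(t\sin\frac\varphi2)$. Inequality \eqref{eq:pair} says that the average of these two values with weights $e^{-s}$ and $e^{s}$ is below $b_0$, the mean of $P$ over the circle. At the two ends of the range this happens for different reasons.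

At $\varphi=\frac\pi2$ the weights are equal, and the claim is $\cosh(t/\sqrt2)<b_0$. The coefficients of $t^{2k}$ on the two sides are $1/(2^k(2k)!)$ and $1/(4^kk!^2)$, so the claim follows from $\binom{2k}k=\prod_{i=1}^k\frac{k+i}{i}\ge2^k$, which is strict for $k\ge2$. The structural reason is convexity: $P(\varphi)=p(\cos\varphi)$ with
\[
p(x)=\cosh\Bigl(t\sqrt{\tfrac{1+x}2}\Bigr)=\sum_{k\ge0}\frac{t^{2k}}{2^k(2k)!}(1+x)^k ,
\]
which is increasing and strictly convex on $[-1,1]$, and $p(0)<b_0$ is Jensen's inequality.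

At $\varphi=0$ the unweighted average $\frac12(P(0)+P(\pi))=b_0+2b_4+2b_8+\cdots$ exceeds $b_0$, and the weights must do the work. The claim is $\cosh t-b_0<e^{2t}(b_0-1)$. Since $b_0\ge1+t^2/4$ and, term by term, $\cosh t-1\le\frac{t^2}2\cosh t$, we get
\[
\cosh t-b_0\le\frac{t^2}4(2\cosh t-1)<\frac{t^2}4e^{t}<e^{2t}(b_0-1).
\]
The general proof splits $[0,\frac\pi2]$ at $\frac\pi4$ and uses one mechanism on each side. Both rest on the fact that $P_r$ is an increasing convex function of $\cos\varphi$ for every $r$.

\subsection{Monotonicity and convexity of $P_r$ in $\cos\varphi$}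

For $r>2$ there is no closed form, and differentiating \eqref{eq:Pr} in $\varphi$ produces terms of both signs. The way out is to view $P_r$ as a symmetric function of the roots of $T_r(z)=\cos\varphi$ and to write it as a contour integral in which $x=\cos\varphi$ appears explicitly. Let $\Gamma$ be the positively oriented circle $|z+1|=3$.

\begin{lemma}\label{lem:divdiff}
For $\zeta_0,\dots,\zeta_N\in[-1,1]$, not necessarily distinct,
\[
\frac1{2\pi i}\oint_\Gamma\frac{e^{tz}}{(z-\zeta_0)\cdots(z-\zeta_N)}\,dz>0 .
\]
\end{lemma}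

The integral is the divided difference of $e^{tz}$ at the nodes $\zeta_i$, and the Hermite--Genocchi formula expresses it as the integral of the positive function $t^Ne^{t\sum_i\tau_i\zeta_i}$ over the standard simplex. Here is a direct argument.

\begin{proof}
Put $w=z+1$ and $\eta_i=\zeta_i+1\in[0,2]$. On $|w|=3$, multiplying geometric series gives the uniformly convergent expansion $\prod_i(w-\eta_i)^{-1}=\sum_{k\ge0}h_kw^{-N-1-k}$, where $h_k=\sum_{k_0+\dots+k_N=k}\eta_0^{k_0}\cdots\eta_N^{k_N}\ge0$ and $h_0=1$. Integrating against $e^{tz}=e^{-t}e^{tw}$ term by term, the integral equals $e^{-t}\sum_{k\ge0}h_k\,t^{N+k}/(N+k)!\ge e^{-t}t^N/N!$.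
\end{proof}

\begin{lemma}\label{lem:convex}
For $r\ge2$ there is a smooth function $p_r$ on $[-1,1]$ with $P_r(\varphi)=p_r(\cos\varphi)$, $p_r'>0$ and $p_r''>0$.
\end{lemma}

\begin{proof}
The polynomial $T_r$, defined by $T_r(\cos u)=\cos ru$, has degree $r$ and leading coefficient $2^{r-1}$. Let $x=\cos\varphi$ and $\xi_j=\cos\frac{\varphi+2\pi j}r$ for $0\le j<r$; then $T_r(\xi_j)=x$. If $\xi_j=\xi_k$ with $j\ne k$, then $2\varphi+2\pi(j+k)\in2\pi r\mathbb Z$, so $\varphi\in\pi\mathbb Z$. Hence for $\varphi\notin\pi\mathbb Z$, and by continuity for all $\varphi$,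
\begin{equation}\label{eq:factor}
T_r(z)-x=2^{r-1}\prod_{j=0}^{r-1}(z-\xi_j).
\end{equation}
Thus $T_r'(z)/(T_r(z)-x)=\sum_j(z-\xi_j)^{-1}$, and the residue theorem gives
\[
P_r(\varphi)=\frac1r\sum_{j=0}^{r-1}e^{t\xi_j}=\frac1{r}\,\frac1{2\pi i}\oint_\Gamma\frac{e^{tz}\,T_r'(z)}{T_r(z)-x}\,dz=:p_r(x).
\]
By \eqref{eq:factor}, $|T_r(z)-x|\ge2^{r-1}$ for $z\in\Gamma$ and $x\in[-1,1]$, so $p_r$ is analytic in a neighborhood of $[-1,1]$ and may be differentiated under the integral. The factor $T_r'$, whose sign we do not control, is removed by an integration by parts: the integral of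
\[
\frac{d}{dz}\,\frac{e^{tz}}{T_r(z)-x}=\frac{te^{tz}}{T_r(z)-x}-\frac{e^{tz}\,T_r'(z)}{(T_r(z)-x)^2}
\]
over $\Gamma$ vanishes. Therefore
\[
p_r'(x)=\frac1r\,\frac1{2\pi i}\oint_\Gamma\frac{e^{tz}\,T_r'(z)}{(T_r(z)-x)^2}\,dz=\frac tr\,\frac1{2\pi i}\oint_\Gamma\frac{e^{tz}}{T_r(z)-x}\,dz,
\]
and one more differentiation yields
\[
p_r''(x)=\frac tr\,\frac1{2\pi i}\oint_\Gamma\frac{e^{tz}}{(T_r(z)-x)^2}\,dz .
\]
By \eqref{eq:factor} both integrals are positive multiples of the integral in Lemma~\ref{lem:divdiff}, with each $\xi_j$ taken once and twice, respectively.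
\end{proof}

\subsection{Proof of the pair inequality}

Write $p=p_q$ and separate the odd and even modes of $P$:
\[
F(\varphi)=\sum_{n\ge1,\ n\text{ odd}}b_{qn}\cos n\varphi,\qquad G(\varphi)=\sum_{k\ge1}b_{2kq}\cos2k\varphi .
\]
Then $P(\varphi)=b_0+2F+2G$ and $P(\varphi+\pi)=b_0-2F+2G$. The left side of \eqref{eq:pair} equals $2b_0\cosh s+4G\cosh s-4F\sinh s$, so \eqref{eq:pair} is equivalent to
\begin{equation}\label{eq:FG}
G(\varphi)\cosh s<F(\varphi)\sinh s .
\end{equation}
For small $t$ the leading terms are $b_{2q}\cos2\varphi$ on the left and $tb_q\cos^2\varphi$ on the right. The right side is of lower order in $t$ but vanishes at $\varphi=\frac\pi2$; the left side changes sign at $\varphi=\frac\pi4$. Lemma~\ref{lem:convex} makes this picture valid for all $t>0$.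

\emph{The range $\frac\pi4\le\varphi\le\frac\pi2$.} We show that the left side of \eqref{eq:FG} is negative and the right side is not. Since $p$ is increasing and $\cos\varphi\ge0$, we have $4F(\varphi)=p(\cos\varphi)-p(-\cos\varphi)\ge0$, and $\sinh s\ge0$. The even modes are themselves a function of the type \eqref{eq:Pr}:
\[
b_0+2G(\varphi)=P_{2q}(2\varphi)=p_{2q}(\cos2\varphi)\le p_{2q}(0),
\]
because $\cos2\varphi\le0$ and $p_{2q}$ is increasing. By Jensen's inequality for the strictly convex function $p_{2q}$ and the nonconstant function $\cos\alpha$ of mean zero,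
\[
p_{2q}(0)<\frac1{2\pi}\int_0^{2\pi}p_{2q}(\cos\alpha)\,d\alpha=b_0 .
\]
Hence $G(\varphi)<0$.

\emph{The range $0\le\varphi\le\frac\pi4$.} Here $G$ may be positive, and we need a quantitative lower bound on $F$. We claim that
\begin{equation}\label{eq:gap}
F(\varphi)\ge G(\varphi)+\tfrac12b_q .
\end{equation}
Since $2(F-G)=b_0-P(\varphi+\pi)=b_0-p(-\cos\varphi)$, we have to show $p(-\cos\varphi)\le b_0-b_q$. The number $b_0-b_q$ is the integral of $P$ against the probability measure $d\mu=(1-\cos\alpha)\frac{d\alpha}{2\pi}$ on $[0,2\pi]$, under which $\cos\alpha$ has mean $-\frac12$. Jensen's inequality and monotonicity, with $-\cos\varphi\le-\frac1{\sqrt2}<-\frac12$, give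
\[
b_0-b_q=\int p(\cos\alpha)\,d\mu(\alpha)\ge p\bigl(-\tfrac12\bigr)\ge p(-\cos\varphi),
\]
which is \eqref{eq:gap}. Insert \eqref{eq:gap}, use $\cosh s-\sinh s=e^{-s}$, and then $2s\ge\sqrt2\,t$ and $G\le\sum_kb_{2kq}$:
\[
F\sinh s-G\cosh s\ge e^{-s}\Bigl[\frac{b_q}4(e^{2s}-1)-G\Bigr]\ge e^{-s}\Bigl[\frac{b_q}4\bigl(e^{\sqrt2t}-1\bigr)-\sum_{k\ge1}b_{2kq}\Bigr].
\]
It remains to show that the last bracket is positive. For $k\ge1$ put $m=(2k-1)q$, so that $2kq=m+q$ and $m\ge2$. By \eqref{eq:ratio}, by $q!\,m!\le(m+q)!$, and by $(2\sqrt2)^m\ge8$,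
\[
\frac{b_{2kq}}{b_q}\le\Bigl(\frac t2\Bigr)^m\frac{q!}{(m+q)!}\le\frac{(t/2)^m}{m!}\le\frac18\,\frac{(\sqrt2\,t)^m}{m!}.
\]
The values $m=q,3q,5q,\dots$ are distinct positive integers, so $\sum_kb_{2kq}\le\frac18b_q(e^{\sqrt2t}-1)<\frac14b_q(e^{\sqrt2t}-1)$. This proves \eqref{eq:FG}, hence Proposition~\ref{prop:pair}, and completes the proof of Theorem~\ref{thm:main}. \qed

\section{The domain of $I_q$ and the endpoint values}\label{sec:domain}

We prove part (1) of Theorem~\ref{thm:compl}; the statements on $\widetilde I$ are in Lemma~\ref{lem:basic}(c). Write $\beta=\beta_q$, and let $\|v\|$ be the distance from $v$ to the nearest integer. From $\Lambda_q(\theta)\le|\theta|$ we get $I_q(x)\ge\sup_\theta[\theta x-|\theta|]=\infty$ for $|x|>1$. The function $I_q$ is convex, as a supremum of affine functions, and it is even for odd $q$. So it suffices to prove that $I_q(1)=\log q$ for all $q$, and that for even $q$ we have $I_q(-\beta)=\log q$ and $I_q=\infty$ on $(-\infty,-\beta)$.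

\subsection{The minimum of $S_n/n$ for even $q$}

Let $q$ be even. The point $\frac12$, where $\cos2\pi\omega=-1$, is mapped to $0$, so an orbit cannot stay near it. A natural substitute is a point close to $\frac12$ that is mapped to its mirror image:
\[
\omega_0=\frac q{2(q+1)},\qquad q\omega_0+\omega_0=\frac q2\in\mathbb Z,\qquad\cos2\pi\omega_0=-\cos\frac\pi{q+1}=-\beta .
\]
Thus $q^k\omega_0\equiv\pm\omega_0$ and $S_n(\omega_0)=-n\beta$. For $q=2$ this is the orbit $\{\frac13,\frac23\}$, with $\beta=\frac12$. To show that no orbit does better, we add to $\cos u$ a term $\alpha(\cos qu-\cos u)$, which telescopes along orbits, and ask that the sum be minimal at $u_0=2\pi\omega_0$. Since $\sin qu_0=-\sin u_0$, its derivative at $u_0$ is $(\alpha q-(1-\alpha))\sin u_0$, which forces $\alpha=\frac1{q+1}$. The sum is then $\frac1{q+1}(q\cos u+\cos qu)$. For $q=2$ the required bound is $2\cos u+\cos2u=2(\cos u+\frac12)^2-\frac32\ge-\frac32$.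

\begin{lemma}\label{lem:trig}
For even $q$ and real $u$ we have $q\cos u+\cos qu\ge-(q+1)\beta$, with equality if and only if $\cos u=-\beta$.
\end{lemma}

\begin{proof}
By symmetry and periodicity let $u=\pi-v$ with $v\in[0,\pi]$. As $q$ is even, $q\cos u+\cos qu=-f(v)$ with $f(v)=q\cos v-\cos qv$. We have $f'(v)=q(\sin qv-\sin v)$, which vanishes at $0$ and $\pi$, so every maximum point of $f$ on $[0,\pi]$ satisfies $\sin qv=\sin v$. If $qv\equiv v\pmod{2\pi}$, then $f(v)=(q-1)\cos v\le q-1$. Otherwise $qv\equiv\pi-v\pmod{2\pi}$, so $v=\frac{(2m+1)\pi}{q+1}$ with an integer $m\ge0$, and $f(v)=(q+1)\cos v\le(q+1)\beta$ with equality exactly for $m=0$. Finally, $\cos a\ge1-a^2/2$ gives $(q+1)\beta\ge q+1-\frac{\pi^2}{2(q+1)}>q-1$, because $q+1\ge3>\pi^2/4$. So the maximum of $f$ is $(q+1)\beta$, attained only at $v=\frac\pi{q+1}$, where $\cos u=-\beta$.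
\end{proof}

Dividing by $q+1$, the lemma reads $\cos u+\beta+\frac1{q+1}(\cos qu-\cos u)\ge0$. Summing over $u=2\pi q^k\omega$, $k=1,\dots,n$, gives $S_n\ge-n\beta-\frac2{q+1}$. Hence $\Lambda_q(-t)\le t\beta$ for $t>0$, and for $x<-\beta$ we obtain $I_q(x)\ge\sup_{t>0}t(-x-\beta)=\infty$.

\subsection{The value $\log q$}

We treat the two endpoints together. In case (i), $q$ is arbitrary and
\[
c=1,\quad\sigma=1,\quad Z=\{0\},\quad\psi(\omega)=\cos2\pi\omega-1 .
\]
In case (ii), $q$ is even and
\[
c=-\beta,\quad\sigma=-1,\quad Z=\{\omega_0,-\omega_0\},\quad\psi(\omega)=-\Bigl[\cos2\pi\omega+\beta+\frac{\cos2\pi q\omega-\cos2\pi\omega}{q+1}\Bigr].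
\]
In both cases multiplication by $q$ maps $Z$ to itself modulo $1$, $\cos2\pi z=c$ for $z\in Z$, the function $\psi\in C$ is nonpositive with zero set $Z$ modulo $1$ (by Lemma~\ref{lem:trig} in case (ii)), and by telescoping
\begin{equation}\label{eq:tele}
\sigma\sum_{k=0}^{n-1}\bigl(\cos(2\pi q^k\omega)-c\bigr)\le\sum_{k=0}^{n-1}\psi(q^k\omega)+1 .
\end{equation}
To have $S_n/n$ close to $c$, the orbit of $\omega$ has to follow the orbit of a point of $Z$ most of the time, and following it for $n$ steps has probability about $q^{-n}$. We turn this into two bounds.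

\emph{Upper bound.} Fix $z\in Z$. For $\|\omega-z\|\le\frac12q^{-n}$ we have $|S_n(\omega)-nc|\le\sum_{k=1}^n2\pi q^k\cdot\frac12q^{-n}\le2\pi$. This set of $\omega$ has measure $q^{-n}$, so $\mathbb Ee^{\theta S_n}\ge q^{-n}e^{\theta nc-2\pi|\theta|}$ and $\Lambda_q(\theta)\ge\theta c-\log q$ for all $\theta$. This means $I_q(c)\le\log q$.

\emph{Lower bound.} Let $t>0$, $N\ge1$ and $K=\max_x\mathcal L_{t\psi}^N1(x)$. By \eqref{eq:mgfL}, \eqref{eq:tele}, Lemma~\ref{lem:transfer}(a) and monotonicity, for $n=lN$,
\[
\mathbb E\,e^{\sigma tS_n}\le e^{\sigma tcn+t}\int_0^1\mathcal L_{t\psi}^{lN}1\,dx\le e^{\sigma tcn+t}K^l .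
\]
Letting $l\to\infty$ gives $\Lambda_q(\sigma t)\le\sigma tc+\frac1N\log K$, and so
\begin{equation}\label{eq:IK}
I_q(c)\ge\sigma tc-\Lambda_q(\sigma t)\ge-\frac1N\log K .
\end{equation}
To bound $K$ we use the sum over preimages in Lemma~\ref{lem:transfer}(a). Let $d(y)=\min_{z\in Z}\|y-z\|$, $\varepsilon=\frac1{4(q+1)^2}$, and $\eta=\min\{-\psi(y):d(y)\ge\varepsilon\}$, which is positive by compactness and does not depend on $t$ or $N$. Fix $x$ and call a solution $y$ of $q^Ny\equiv x$ \emph{good} if $d(q^ky)<\varepsilon$ for all $0\le k<N$. Since $\psi\le0$, a good solution contributes at most $1$ to the sum and any other solution at most $e^{-t\eta}$.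

We claim that for each $z\in Z$ there is at most one good $y$ modulo $1$ with $\|y-z\|<\varepsilon$. First, such a $y$ satisfies $\|q^ky-q^kz\|<\varepsilon$ for all $k<N$. In case (i) this is the definition of good. In case (ii) we argue by induction. If the bound holds for $k$ and $k+1<N$, then $q^{k+1}y$ is within $q\varepsilon$ of $q^{k+1}z$ and within $\varepsilon$ of some point of $Z$; that point is $q^{k+1}z$, because the two points of $Z$ are at distance $\|2\omega_0\|=\frac1{q+1}>(q+1)\varepsilon$. Now let $y,y'$ be two such solutions and $v=y-y'$. Then $\|q^kv\|<2\varepsilon\le\frac1{2q}$ for $k<N$. Since $\|qa\|=q\|a\|$ whenever $\|a\|\le\frac1{2q}$, we get $\|q^Nv\|=q^N\|v\|$. But $q^Nv\equiv x-x=0$, so $y\equiv y'$.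

There are thus at most two good solutions, and $K\le2q^{-N}+e^{-t\eta}$. Letting $t\to\infty$ in \eqref{eq:IK} gives $I_q(c)\ge\log q-\frac1N\log2$, and $N\to\infty$ gives $I_q(c)\ge\log q$. This completes the proof of part (1). \qed

\section{Expansions at the origin}\label{sec:zero}

We prove part (2) of Theorem~\ref{thm:compl}. Now $b_m=b_m(\theta)$ with $\theta$ real and small, and all estimates are uniform in $x$.

\subsection{The expansion of $\Lambda_q$}

By Lemma~\ref{lem:transfer}(b), a positive function that is an eigenfunction of $L_\theta$ up to a small relative error determines $\Lambda_q(\theta)$ up to the same error. For small $\theta$ the operator almost preserves the span of $1$ and $\cos2\pi x$, so we look for such a function there. From \eqref{eq:bessel}, $\cos u\;e^{\theta\cos u}=\sum_md_me^{imu}$ with $d_m=\frac12(b_{m-1}+b_{m+1})$; in particular $d_{-m}=d_m$, $d_0=b_1$ and $d_q=O(|\theta|^{q-1})$. By \eqref{eq:ratio} with $M=0$ we have $|b_m|\le b_0(|\theta|/2)^m/m!$, so $\sum_{m\ge m_0}|b_m|=O(|\theta|^{m_0})$. With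 \eqref{eq:filter} this gives
\begin{align*}
L_\theta1(x)&=b_0+2b_q\cos2\pi x+O(\theta^{2q}),\\
L_\theta(\cos2\pi\,\cdot)(x)&=b_1+2d_q\cos2\pi x+O(|\theta|^{2q-1}).
\end{align*}
Let $h(x)=1+\kappa\cos2\pi x$. The coefficient of $\cos2\pi x$ in $L_\theta h$ is $2b_q+2\kappa d_q$, and we choose $\kappa$ so that it equals $\kappa b_0$:
\[
\kappa=\frac{2b_q}{b_0-2d_q}=\frac2{q!}\Bigl(\frac\theta2\Bigr)^q\bigl(1+O(|\theta|)\bigr),
\]
where $q\ge2$ ensures $b_0-2d_q=1+O(|\theta|)$. Put $\lambda=b_0+\kappa b_1$. Since $\kappa\cdot O(|\theta|^{2q-1})=O(|\theta|^{3q-1})$ with $3q-1\ge2q$, and $\kappa^2b_1=O(|\theta|^{2q+1})$,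
\[
L_\theta h=\lambda+\kappa b_0\cos2\pi x+O(\theta^{2q})=\lambda h-\kappa^2b_1\cos2\pi x+O(\theta^{2q})=\lambda h+O(\theta^{2q}).
\]
For small $\theta$ we have $h\ge\frac12$ and $\lambda\ge\frac12$, so $(1-A\theta^{2q})\lambda h\le L_\theta h\le(1+A\theta^{2q})\lambda h$ for some constant $A$. Lemma~\ref{lem:transfer}(b) and \eqref{eq:mgfL} yield $\Lambda_q(\theta)=\log\lambda+O(\theta^{2q})$. Finally $\kappa b_1/b_0=\frac2{q!}(\theta/2)^{q+1}(1+O(|\theta|))$, so
\[
\log\lambda=\log b_0+\log\Bigl(1+\frac{\kappa b_1}{b_0}\Bigr)=\widetilde\Lambda(\theta)+\frac{\theta^{q+1}}{2^qq!}+O(|\theta|^{q+2}),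
\]
and the error $O(\theta^{2q})$ is absorbed because $2q\ge q+2$.

\subsection{The expansion of $\widetilde I-I_q$}

Let $\Delta=\Lambda_q-\widetilde\Lambda$. We bound $\widetilde I(x)-I_q(x)$ between two values of $\Delta$, taken at the maximizers in the two suprema, so we first locate these. Let $\Lambda$ be $\Lambda_q$ or $\widetilde\Lambda$; in both cases $\Lambda(\theta)=\theta^2/4+O(|\theta|^3)$, by Lemma~\ref{lem:basic}(b) and the expansion just proved. For small $x\ne0$ the function $g(\theta)=\theta x-\Lambda(\theta)$ is concave and continuous with $g(0)=0$, and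
\[
g(\pm5|x|)\le5x^2-\tfrac{25}4x^2+O(|x|^3)<0 .
\]
By concavity $g(\theta)<0$ for $|\theta|\ge5|x|$, so $g$ has a maximizer $\theta^*$ with $|\theta^*|\le5|x|$. On this interval $g(\theta)=x^2-(\theta/2-x)^2+O(|x|^3)$. The inequality $g(\theta^*)\ge g(2x)$ therefore gives $(\theta^*/2-x)^2=O(|x|^3)$, that is, $\theta^*=2x(1+O(|x|^{1/2}))$.

Let $\theta_q$ and $\tilde\theta$ be such maximizers for $I_q(x)$ and $\widetilde I(x)$. Testing each supremum with the maximizer of the other,
\[
I_q(x)\ge\tilde\theta x-\Lambda_q(\tilde\theta)=\widetilde I(x)-\Delta(\tilde\theta),\qquad\widetilde I(x)\ge\theta_qx-\widetilde\Lambda(\theta_q)=I_q(x)+\Delta(\theta_q).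
\]
Hence $\Delta(\theta_q)\le\widetilde I(x)-I_q(x)\le\Delta(\tilde\theta)$. Since $\Delta(\theta)=\frac{\theta^{q+1}}{2^qq!}(1+O(|\theta|))$, both bounds equal
\[
\frac{(2x)^{q+1}}{2^qq!}\bigl(1+O(|x|^{1/2})\bigr)=\frac2{q!}\,x^{q+1}\bigl(1+O(|x|^{1/2})\bigr),
\]
which completes the proof of Theorem~\ref{thm:compl}. \qed

\begin{thebibliography}{1}

\bibitem{AGKPR}
Christoph Aistleitner, Nina Gantert, Zakhar Kabluchko, Joscha Prochno, Kavita Ramanan,
\emph{Large Deviation Principles for Lacunary Sums},
arXiv:2012.05281 (2020).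

\end{thebibliography}
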